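# Adding a set to its inverses modulo a prime

## 1. Averages of the indicator of $A+A^*$, and their products

Let $p$ be a large prime, $\mathbb F_p^*=\mathbb F_p\setminus\{0\}$, and fix $\mu\in\mathbb F_p^*$. For $x\neq 0$ write $x^*:=\mu/x$, and for $B\subseteq\mathbb F_p$ put $B^*:=\{b^*:b\in B\setminus\{0\}\}$. The map $*$ is an involution of $\mathbb F_p^*$; for $\mu=1$ it is $x\mapsto x^{-1}$. For a nonempty $A\subseteq\mathbb F_p^*$ put
$$S:=A+A^*=\{a+b^*:a,b\in A\},\qquad n:=\sqrt{|A|p},$$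
so that $|A|=n^2/p$. These letters keep their meaning throughout.

For a nonempty $A'\subseteq A$ define two averages of the indicator function $1_S$:
$$h_{A'}(x)=\frac1{|A'|}\sum_{a\in A'}1_S(x+a^*),\qquad k_{A'}(y)=\frac1{|A'|}\sum_{a\in A'}1_S(a+y).\tag{1}$$
So $h_{A'}(x)$ is the probability that $x+a^*$ lands in $S$ when $a$ is random in $A'$. Three facts are immediate. First, $0\le h_{A'}\le 1$. Second, $h_{A'}=1$ on $A$, because $a_1+a^*\in S$ for all $a_1,a\in A$. Third, $\sum_xh_{A'}(x)=|S|$. In the same way $k_{A'}=1$ on $A^*$ and $\sum_yk_{A'}(y)=|S|$.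

Call a function $f:\mathbb F_p\to[0,1]$ with $f=1$ on $A$ a *cover* of $A$, and $\sum_x f(x)$ its *mass*. Each $h_{A'}$ is a cover of $A$, and a product of such functions is again a cover of $A$, with smaller or equal mass. The construction on which the proof turns is this. Start with $f_0=h_A$. As long as there is some $A'\subseteq A$, not too small ($|A'|\ge\delta|A|$), for which multiplying by $h_{A'}$ lowers the mass by a factor below $1-\delta$, perform the multiplication. When the process stops we hold a cover $f$ of $A$ such that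
$$\sum_x f(x)h_{A'}(x)\ge(1-\delta)\sum_x f(x)\quad\text{for every }A'\subseteq A\text{ with }|A'|\ge\delta|A|.$$
Read from the side of $A^*$, this says: for almost every $a\in A$, if $x$ is chosen with weight $f$, then $x+a^*\in S$ with probability at least $1-\delta$. So $f$ may be a much heavier object than $1_A$, and yet its sums with almost all of $A^*$ still fall mostly into $S$.

Here is the smallest useful example. Let $p=11$, $\mu=1$. The pairs of inverses are $2\leftrightarrow6$, $3\leftrightarrow4$, $5\leftrightarrow9$, $7\leftrightarrow8$, with $1$ and $10$ fixed. Let $A=\{1,2,3,4,6\}$; then $A^*=A$. The sums give $2,\dots,10$ and $6+6=12\equiv1$, while $0$ would need two elements of $A$ with sum $11$, and there are none. So $S=\{1,\dots,10\}$. Here $h_A(x)=1$ unless $-x\in A$, so $h_A=1$ on $\{0,1,2,3,4,6\}$ and $h_A=\frac45$ on $\{5,7,8,9,10\}$; the mass is $6+4=10=|S|$. Multiplying $h_A$ by all the functions $h_{\{a\}}(x)=1_S(x+a^*)$, $a\in A$, gives the indicator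 of $\{0,1,2,3,4,6\}$, a cover of mass $6$ all of whose sums with $A^*$ lie in $S$.

What is this for? It is a tool for bounding $|S|$ from below. Two facts will be combined. First, $x\mapsto x^*$ is pseudorandom with respect to additive structure, which will force (mass of a cover of $A$) times (mass of a cover of $A^*$) to be at least about $|A|p=n^2$, provided that the covers are Fourier-smooth. Second, if sums of the two covers lie mostly in $S$, then an inequality of Cauchy–Davenport type shows that $|S|$ is at least about the *sum* of the two masses. A sum of two numbers with product $n^2$ is at least $2n$.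

## 2. The bound $2\sqrt{|A|p}$: statements, small cases, sharpness

Semchankau, in "A new bound for $A(A+A)$ for large sets", arXiv:2011.11468 (2020), poses the following conjecture, with $\mu=1$: there is $\epsilon>0$ such that for any $A\subseteq\mathbb F_p^*$ with $|A|\gg p^{1-\epsilon}$,
$$|A+A^*|>(1-o(1))\min(2\sqrt{|A|p},\,p).$$
Here $X\gg Y$ means $X\ge cY$ for an absolute $c>0$, and $o(1)\to0$ as $p\to\infty$. The conjecture is true, and we prove the following.

**Theorem 1.** There is an absolute $\varepsilon_0>0$ such that for every $\kappa>0$ there is $p_0(\kappa)$ with: for all primes $p\ge p_0(\kappa)$, all $\mu\in\mathbb F_p^*$ and all $A\subseteq\mathbb F_p^*$ with $|A|\ge p^{1-\varepsilon_0}$,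
$$|A+A^*|\ge(1-\kappa)\min\big(2\sqrt{|A|p},\,p\big).$$

This gives the conjecture with $\epsilon=\varepsilon_0/2$: if $|A|\ge cp^{1-\varepsilon_0/2}$, then $|A|\ge p^{1-\varepsilon_0}$ for large $p$; and one may let $\kappa=\kappa(p)>0$ tend to $0$ so slowly that $p\ge p_0(\kappa(p))$ for all large $p$. The strict inequality holds with $2\kappa(p)$ as the $o(1)$.

**Theorem 2 (stability).** There are absolute $\varepsilon_0,c_0,\kappa_0>0$ such that for $0<\kappa\le\kappa_0$ and $p\ge p_0(\kappa)$: if $p^{1-\varepsilon_0}\le|A|\le c_0^2p$ and $|A+A^*|\le(2+\kappa)n$, then there are arithmetic progressions $I,J\subset\mathbb F_p$ with a common difference and $|I|,|J|=(1+O(\kappa^{1/4}))n$ such that $|A\,\triangle\,(I\cap J^*)|\le O(\sqrt\kappa)|A|$.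

**Remark 3 (sharpness, range).** Let $I,J$ be progressions of length $\ell\le p/2$ with the same difference, and let $A=I\cap J^*$. Then $A\subseteq I$ and $A^*\subseteq J$, so $|A+A^*|\le|I+J|\le2\ell-1$. By (3) in Section 3, $|A|=\ell^2/p+O(\sqrt p\log^2p)$. If $\ell\ge p^{3/4+c}$ with $c>0$ fixed, then $\ell^2/p\ge p^{1/2+2c}$ dominates the error, so $\sqrt{|A|p}=(1+o(1))\ell$ and $|A+A^*|\le(2+o(1))\sqrt{|A|p}$. The constant $2$ is best possible. Also, no $\varepsilon>2/3$ is admissible: if $|A|\sim p^{1-\varepsilon}$, then $|A+A^*|\le|A|^2$, and $|A|^2/\sqrt{|A|p}=|A|^{3/2}p^{-1/2}\sim p^{1-3\varepsilon/2}\to0$.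

Some cases can be done by hand. If $|A|>p/2$, then for each $t$ the sets $A$ and $t-A^*$ both have more than $p/2$ elements, so they meet, and $S=\mathbb F_p$. The minimum in Theorem 1 equals $p$ exactly when $|A|\ge p/4$. For a general $A$, the Cauchy–Davenport theorem gives $|S|\ge\min(p,2|A|-1)$, which ignores the relation between $A$ and $A^*$; compared with the target $2n=2|A|\sqrt{p/|A|}$ it is short by the factor $\sqrt{p/|A|}$. The example of Section 1 is of the type in Remark 3: there $A=I\cap I^*$ with $I=\{1,\dots,6\}$, and $|S|=10\le2\cdot6-1$.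

**Conventions.** Constants implied by $O(\cdot)$ are absolute unless a subscript says otherwise. "For large $p$" means $p\ge p_0$, where $p_0$ depends only on the fixed parameters ($\delta,\kappa,\eta'$), never on $A$ or $\mu$; $o(1)$ is uniform in $A,\mu$ in the same sense. We write $e_p(x)=e^{2\pi ix/p}$. An *interval* in $\mathbb F_p$ is a progression with difference $1$.

## 3. The Wiener norm and Kloosterman sums

For $f:\mathbb F_p\to\mathbb C$ let
$$\hat f(\xi)=\frac1p\sum_xf(x)e_p(-\xi x),\qquad\|f\|_W=\sum_\xi|\hat f(\xi)|.$$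
Then $f(x)=\sum_\xi\hat f(\xi)e_p(\xi x)$, and Parseval reads $\sum_\xi|\hat f(\xi)|^2=\frac1p\sum_x|f(x)|^2$. The quantity $\|f\|_W$ is the *Wiener norm*. Since $fg=\sum_{\xi,\eta}\hat f(\xi)\hat g(\eta)e_p((\xi+\eta)x)$, we have $\|fg\|_W\le\|f\|_W\|g\|_W$; multiplying by a character $e_p(\xi x)$ only shifts $\hat f$ and preserves the norm.

Examples: the constant $1$, each character, and the indicator of a point all have norm $1$. For a general set $B$, Cauchy–Schwarz and Parseval give only $\|1_B\|_W\le\sqrt p\,(|B|/p)^{1/2}=\sqrt{|B|}$. Progressions do far better. Let $I$ be a progression. A dilation permutes the frequencies, so we may take difference $1$, and then for $0<|\xi|<p/2$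
$$\Big|\sum_{x\in I}e_p(\xi x)\Big|\le\frac{2}{|1-e_p(\xi)|}=\frac1{|\sin(\pi\xi/p)|}\le\frac p{2|\xi|}.$$
Hence $\|1_I\|_W\le1+2\sum_{1\le\xi<p/2}\frac1{2\xi}\le2+\log p\le2\log p$ for large $p$.

**Lemma 1.** For $f,g:\mathbb F_p\to\mathbb C$,
$$\Big|\sum_{x\ne0}f(x)g(x^*)-\frac1p\sum f\sum g\Big|\le2\sqrt p\,\|f\|_W\|g\|_W.\tag{2}$$

*Proof.* Expanding both functions, the first sum equals $\sum_{\xi,\eta}\hat f(\xi)\hat g(\eta)K(\xi,\mu\eta)$, where $K(a,b)=\sum_{x\ne0}e_p(ax+b/x)$. The second term is $p\hat f(0)\hat g(0)$. Since $K(0,0)=p-1$, the pair $\xi=\eta=0$ contributes $-\hat f(0)\hat g(0)$ to the difference. If exactly one of $a,b$ is $0$, then $K(a,b)=-1$. If both are nonzero, $|K(a,b)|\le2\sqrt p$ by Weil's bound for Kloosterman sums. So every pair $(\xi,\eta)$ contributes at most $2\sqrt p\,|\hat f(\xi)||\hat g(\eta)|$. $\square$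

For progressions $I,J$ we take $f=1_I$, $g=1_J$. With $\Theta:=8\sqrt p\log^2p$,
$$\Big||I\cap J^*|-\frac{|I||J|}p\Big|\le\Theta.\tag{3}$$

**Lemma 2.** Let $u:\mathbb F_p\to[0,1]$ with $\sum u>0$, and let $G(y)=\frac1{\sum u}\sum_xu(x)1_S(x+y)$. Then $0\le G\le1$, $\sum G=|S|$ and $\|G\|_W\le(|S|/\sum u)^{1/2}$.

*Proof.* The first two claims are clear. Substituting $z=x+y$,
$$\hat G(\xi)=\frac1{p\sum u}\sum_xu(x)e_p(\xi x)\sum_z1_S(z)e_p(-\xi z)=\frac{p\,\hat u(-\xi)\,\hat1_S(\xi)}{\sum u}.$$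
By Cauchy–Schwarz and Parseval, $\|G\|_W\le\frac p{\sum u}\big(\frac1p\sum u^2\big)^{1/2}\big(\frac1p|S|\big)^{1/2}\le(|S|/\sum u)^{1/2}$, since $u^2\le u$. $\square$

With $u=1_{A'^*}$ or $u=1_{A'}$ this says that $\|h_{A'}\|_W,\|k_{A'}\|_W\le(|S|/|A'|)^{1/2}$. If $|S|$ is comparable to $n$ and $|A'|$ to $|A|$, this is of order $(p/|A|)^{1/4}$, which is tiny compared with the bound $\sqrt{|S|}$ for an arbitrary set of size $|S|$. This is why averages of $1_S$ are usable where $1_S$ is not.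

## 4. A single average yields the constant $1$

Suppose $|S|\le3n$ (otherwise there is nothing to prove). Since $h_A=1$ on $A$ and $k_A=1$ on $A^*$, (2) gives
$$|A|\le\sum_{x\ne0}h_A(x)k_A(x^*)\le\frac{|S|^2}p+2\sqrt p\,\frac{|S|}{|A|}.$$
Here $|S|/|A|\le3\sqrt{p/|A|}$, so the error is at most $6p/\sqrt{|A|}$, which is $o(|A|)$ once $|A|\ge p^{2/3+c}$ with $c>0$ fixed. So $|S|\ge(1-o(1))n$: the right order of magnitude, and half of the target.

The argument stops because it knows only that each cover has mass $|S|$. To gain the factor $2$ we want covers of $A$ and $A^*$ whose masses have *sum* at most about $|S|$. There is a natural candidate: let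
$$P=\{x:x+A^*\subseteq S\},\qquad Q=\{y:P+y\subseteq S\}.$$
Then $A\subseteq P$, $A^*\subseteq Q$, $P+Q\subseteq S$, and Cauchy–Davenport gives $|S|\ge\min(p,|P|+|Q|-1)$. If we knew that $|P||Q|\ge(1-o(1))n^2$, we would be done. But to get this from (2) we need $\|1_P\|_W$ and $\|1_Q\|_W$ to be small, and $1_P=\prod_{a\in A}h_{\{a\}}$ is a product of $|A|$ functions, each of norm up to $\sqrt{|S|}$. Nothing useful remains.

The way out is to weaken "$x+a^*\in S$ for all $a$" to "for almost all $a$", which the stopping rule of Section 1 achieves with a *bounded* number of factors $h_{A'}$, each with $|A'|\ge\delta|A|$. The price is that some sums fall outside $S$, so we need a version of Cauchy–Davenport that tolerates this.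

## 5. Pollard's theorem with a few missing sums

**Lemma 3.** Let $P,Q\subseteq\mathbb F_p$ be nonempty with at most $\beta|P||Q|$ pairs $(x,y)\in P\times Q$ having $x+y\notin S$, where $0\le\beta\le1$. Then
$$|S|\ge\min(p,|P|+|Q|)-\sqrt\beta\,(|P|+|Q|)-1.\tag{4}$$

*Proof.* Let $r(z)$ be the number of representations $z=x+y$ with $x\in P$, $y\in Q$. Pollard's theorem says that $\sum_z\min(r(z),T)\ge T\min(p,|P|+|Q|-T)$ for every integer $1\le T\le\min(|P|,|Q|)$; the case $T=1$ is Cauchy–Davenport. Let $m=\min(|P|,|Q|)$, $m'=\max(|P|,|Q|)$ and $T=\max(1,\lceil\sqrt\beta m\rceil)\le m$. On the left side, the $z\in S$ contribute at most $T|S|$ and the $z\notin S$ at most $\sum_{z\notin S}r(z)\le\beta|P||Q|=\beta mm'$. Hence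
$$|S|\ge\min(p,|P|+|Q|-T)-\frac{\beta mm'}T\ge\min(p,|P|+|Q|)-T-\sqrt\beta\,m',$$
because $T\ge\sqrt\beta m$. Finally $T\le\sqrt\beta m+1$. $\square$

## 6. The wrappers $f$ and $G$ of $A$ and $A^*$

Let $0<\delta\le\delta_1$, where $\delta_1\le1/256$ is a small absolute constant; let $\varepsilon\le\delta/200$, $|A|\ge p^{1-\varepsilon}$, $|S|\le3n$, and $p$ large in terms of $\delta$. Note that $|S|/|A|\le3(p/|A|)^{1/2}\le3p^{\varepsilon/2}$.

**Step 1: the multiplication process stops, with a smooth cover.** The purpose is to show that few multiplications are possible. Let $f_0=h_A$. Given $f_j$, if there is $A'\subseteq A$ with $|A'|\ge\delta|A|$ and $\sum f_jh_{A'}<(1-\delta)\sum f_j$, put $f_{j+1}=f_jh_{A'}$; otherwise stop. Always $0\le f_j\le1$, $f_j=1$ on $A$, and $\sum f_j\le(1-\delta)^j\cdot3n$.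

Let $f_j$ be reached with $j\le3/\delta+1$. It is a product of $j+1\le4/\delta$ functions of norm at most $(3p^{\varepsilon/2}/\delta)^{1/2}$, so
$$\|f_j\|_W\le(3p^{\varepsilon/2}/\delta)^{(j+1)/2}\le(3/\delta)^{2/\delta}p^{\varepsilon/\delta}\le(3/\delta)^{2/\delta}p^{1/200}\le p^{1/100}$$
for large $p$. Now $f_j=1$ on $A$ and $k_A=1$ on $A^*$, so by (2)
$$|A|\le\sum_{x\ne0}f_j(x)k_A(x^*)\le\frac1p|S|\sum f_j+2\sqrt p\,p^{1/100}(3p^{\varepsilon/2})^{1/2}\le\frac1p|S|\sum f_j+0.1|A|.$$
Hence $\sum f_j\ge0.9\,n^2/|S|\ge0.3n$. Comparing with the upper bound, $(1-\delta)^j\ge1/10$, so $j\le(\ln10)/\delta<3/\delta$.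

So if an index $j<3/\delta$ is reached and the process continues, then $j+1\le3/\delta+1$, the argument applies to $j+1$, and $j+1<3/\delta$. By induction every index reached is below $3/\delta$, and the process stops at some $f=f_j$ with
$$f=1\text{ on }A,\quad0\le f\le1,\quad\|f\|_W\le p^{1/100},\quad0.3n\le\sum f\le3n.\tag{5}$$

**Step 2: the function $g$ on the side of $A^*$.** We convert the stopping rule into a statement about $A^*$. Let
$$g(y)=\frac1{\sum f}\sum_xf(x)1_S(x+y).$$
By Lemma 2, $0\le g\le1$, $\sum g=|S|$ and $\|g\|_W\le(3n/0.3n)^{1/2}=\sqrt{10}\le4$. Let $A'=\{a\in A:g(a^*)<1-\delta\}$. If $|A'|\ge\delta|A|$, then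
$$\frac1{\sum f}\sum_xf(x)h_{A'}(x)=\frac1{|A'|}\sum_{a\in A'}g(a^*)<1-\delta,$$
which contradicts termination. So
$$g(a^*)\ge1-\delta\quad\text{for all but at most }\delta|A|\text{ elements }a\in A.\tag{6}$$

**Step 3: sharpening $g$ into $G$.** The function $g$ has mass $|S|$, too much. We want a cover concentrated where $g$ is close to $1$. An indicator would have uncontrolled norm, so we take a bounded power. Let
$$M=\lceil\delta^{-3/4}\rceil,\qquad G=\Big(\frac g{1-\delta}\Big)^M,\qquad Q=\{y:g(y)\ge1-\delta^{1/2}\}.$$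
By (6), $G(a^*)\ge1$ for all but $\delta|A|$ elements $a\in A$. As $M\delta\le2\delta^{1/4}$ and $-\ln(1-\delta)\le2\delta$, we have $G\le(1-\delta)^{-M}\le e^{4\delta^{1/4}}=1+O(\delta^{1/4})$. Since $\delta^{1/2}\le1/16$, $|Q|\le\sum g/(1-\delta^{1/2})\le2|S|\le6n$. Outside $Q$ we have $g<1-\delta^{1/2}$, hence
$$\sum_{y\notin Q}G(y)\le(1-\delta)^{-M}(1-\delta^{1/2})^{M-1}\sum g\le O(1)\,e^{-\delta^{1/2}(\delta^{-3/4}-1)}n\le O(1)\,e^{-\delta^{-1/4}}n=O(\delta^{1/4})n,$$
using $e^{-1/s}\le s$ for $s>0$. Therefore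
$$\sum G\le|Q|+O(\delta^{1/4})n,\qquad\|G\|_W\le\Big(\frac4{1-\delta}\Big)^M\le8^M\le p^{1/100}\tag{7}$$
for large $p$. The exponent $M$ lies between $\delta^{-1/2}$ and $\delta^{-1}$ on purpose: $G$ stays near $1$ where $g\ge1-\delta$, and dies where $g<1-\delta^{1/2}$.

**Step 4: the product of the masses.** By (2), with $f(a)G(a^*)\ge1$ for at least $(1-\delta)|A|$ elements $a$,
$$(1-\delta)|A|\le\sum_{x\ne0}f(x)G(x^*)\le\frac1p\sum f\sum G+2\sqrt p\,p^{1/50}\le\frac1p\sum f\sum G+\delta|A|.$$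
So $\sum f\sum G\ge(1-2\delta)n^2$. Inserting (7) and $\sum f\le3n$,
$$|Q|\sum f\ge(1-O(\delta^{1/4}))n^2.\tag{8}$$
We take $\delta_1$ so small that the right side is positive; then $Q\ne\emptyset$.

**Step 5: level sets of $f$.** To apply Lemma 3 we need a set in place of $f$. For $t\in(0,1]$ let $P_t=\{x:f(x)\ge t\}\supseteq A$ and let $B(t)$ be the number of $(x,y)\in P_t\times Q$ with $x+y\notin S$. Since $\int_0^11_{P_t}(x)\,dt=f(x)$,
$$\int_0^1B(t)\,dt=\sum_{y\in Q}\sum_{x:\,x+y\notin S}f(x)=\sum_{y\in Q}(1-g(y))\sum f\le\delta^{1/2}|Q|\sum f.$$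
Call $t$ *good* if $B(t)\le\delta^{1/4}|Q||P_t|$. For a non-good $t$ we have $|P_t|<\delta^{-1/4}B(t)/|Q|$, so $\int_{\text{not good}}|P_t|\,dt\le\delta^{1/4}\sum f$. As $\int_0^1|P_t|\,dt=\sum f$,
$$\int_{\text{good}}|P_t|\,dt\ge(1-\delta^{1/4})\sum f.\tag{9}$$
For good $t$, averaging over $y\in Q$ gives a $y$ with $x+y\in S$ for at least $(1-\delta^{1/4})|P_t|$ elements $x\in P_t$; so $|P_t|\le2|S|\le6n$. Lemma 3 with $\beta=\delta^{1/4}$, and $|P_t|+|Q|\le12n$, gives for large $p$
$$|S|\ge\min(p,|P_t|+|Q|)-O(\delta^{1/8})n\qquad(t\text{ good}).\tag{10}$$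

**Proposition A.** If $0<\delta\le\delta_1$, $|A|\ge p^{1-\delta/200}$ and $p$ is large in terms of $\delta$, then $|S|\ge(1-O(\delta^{1/8}))\min(2n,p)$.

*Proof.* If $|S|>3n$ this is clear. Otherwise Steps 1–5 apply with $\varepsilon=\delta/200$. The set of good $t$ has measure at most $1$, so by (9) some good $t$ has $|P_t|\ge(1-\delta^{1/4})\sum f$. By (8), $|P_t||Q|\ge(1-O(\delta^{1/4}))n^2$, so $|P_t|+|Q|\ge(2-O(\delta^{1/4}))n$ by AM–GM. Insert this in (10), and use $n\le\min(2n,p)$ to absorb the error term. $\square$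

## 7. Equal masses when the density is small

Proposition A settles Theorem 1 when $|A|\ge c\,p$ with $c>0$ fixed: then $|A|\ge p^{1-\delta/200}$ for every fixed $\delta$ once $p$ is large, and we may let $\delta$ be as small as we like. It does not settle Theorem 1 for $|A|$ near $p^{1-\varepsilon_0}$. The norm of $f$ is about $p^{\varepsilon/\delta}$, so we need $\delta\gg\varepsilon$, and for a fixed exponent the loss $O(\delta^{1/8})$ is a constant, not $o(1)$.

What a fixed small $\delta$ does give is information: if $|S|$ is close to $2n$, every inequality above is nearly an equality. From this we will read off the structure of $A$, and the structure will allow a sharper count with error $o(1)$.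

Put $c_0:=\min(1/100,\ c(1400)/3)$, where $c(\cdot)$ is the function in the Green–Ruzsa theorem recalled in Section 8. *Assume now, in addition to the hypotheses of Section 6, that $n\le c_0p$ and $|S|\le(2+\delta)n$.*

**Step 6: both masses are close to $n$.** For good $t$, $|P_t|+|Q|\le12n<p$, so (10) gives $|P_t|\le(2+O(\delta^{1/8}))n-|Q|$. With (9),
$$(1-\delta^{1/4})\sum f\le(2+O(\delta^{1/8}))n-|Q|.$$
Multiply by $|Q|\le6n$ and use (8): $n^2\le2n|Q|-|Q|^2+O(\delta^{1/8})n^2$, that is, $(n-|Q|)^2\le O(\delta^{1/8})n^2$. So $|Q|=(1+O(\delta^{1/16}))n$. The displayed inequality bounds $\sum f$ from above, (8) bounds it from below, and the bound on $|P_t|$ follows as well: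
$$|Q|=(1+O(\delta^{1/16}))n,\quad\sum f=(1+O(\delta^{1/16}))n,\quad|P_t|\le(1+O(\delta^{1/16}))n\ \ (t\text{ good}).\tag{11}$$

**Step 7: choosing one level set.** We want a good $t$ close to $1$ with $|P_t|$ close to $n$. By (9) and (11), $\int_{\text{good}}|P_t|\,dt\ge(1-O(\delta^{1/16}))n$, while $|P_t|\le(1+O(\delta^{1/16}))n$ on the good set. So the non-good $t$ have measure $O(\delta^{1/16})$. If the good $t$ with $|P_t|<(1-\delta^{1/32})n$ have measure $m$, then the integral is at most $(1+O(\delta^{1/16}))n-m\delta^{1/32}n$, so $m=O(\delta^{1/16}/\delta^{1/32})=O(\delta^{1/32})$. Hence the good $t$ with $|P_t|\ge(1-\delta^{1/32})n$ have measure at least $1-O(\delta^{1/32})$, and one of them satisfies $t\ge1-O(\delta^{1/32})$. Fix it, and put $P=P_t$, $\sigma:=\delta^{1/32}$. Then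
$$\begin{aligned}&|P|,|Q|=(1+O(\sigma))n,\qquad\#\{(x,y)\in P\times Q:x+y\notin S\}\le O(\sigma)n^2,\\&\sum_{x\notin P}f(x)\le O(\sigma)n,\qquad\sum_{y\notin Q}G(y)\le O(\sigma)n.\end{aligned}\tag{12}$$
The bound on pairs is the goodness of $t$; the third bound holds because $\sum_{x\in P}f(x)\ge t|P|\ge(1-O(\sigma))n$ while $\sum f\le(1+O(\sigma))n$; the fourth is from Step 3.

## 8. Few bad pairs force progressions

We use two textbook facts. A *Freiman isomorphism of order $2$* between subsets of abelian groups is a bijection $\varphi:W\to W'$ with $w_1+w_2=w_3+w_4\iff\varphi(w_1)+\varphi(w_2)=\varphi(w_3)+\varphi(w_4)$. For example, the residues $\{0,1,\dots,m\}\subset\mathbb F_p$ with $2m<p$ are isomorphic to the integers $0,\dots,m$ by the obvious lift. For $p=5$ and $\{0,1,2,3\}$ the obvious lift fails: $3+3=0+1$ in $\mathbb F_5$, but not in $\mathbb Z$.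

**Plünnecke–Ruzsa.** If $|X+Y|\le K|X|$, then $|Y+Y|\le K^2|X|$.

**Green–Ruzsa** (*Sets with small sumset and rectification*, Bull. London Math. Soc. 38 (2006)). For each $K$ there is $c(K)>0$ such that if $W\subset\mathbb F_p$, $|W+W|<K|W|$ and $|W|<c(K)p$, then $W$ is Freiman isomorphic (of order 2) to a set of integers.

**Lemma 4.** If $\delta$ is smaller than an absolute constant, $p$ is large, and $\rho:=\sigma^{1/2}$, there are progressions $I_0,J_0\subset\mathbb F_p$ with the same difference $\lambda\ne0$ and the same length $L\le(1+O(\rho))n$ such that $|P\setminus I_0|,|Q\setminus J_0|\le O(\rho)n$.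

*Proof.* Call $(x,y)\in P\times Q$ *bad* if $x+y\notin S$ and *good* otherwise. Let $P_2\subseteq P$ and $Q_2\subseteq Q$ consist of the elements in at most $\rho n$ bad pairs. There are $O(\rho^2)n^2$ bad pairs by (12), so $|P\setminus P_2|,|Q\setminus Q_2|=O(\rho)n$.

**Step 1: $P_2+Q_2$ is small.** This is needed to pass to integers; note that $P_2+Q_2$ need not lie in $S$. Let $x\in P_2$, $y\in Q_2$. Among the pairs $(x',y')\in P\times Q$, at most $\rho n|P|$ have $(x,y')$ bad, at most $\rho n|Q|$ have $(x',y)$ bad, and $O(\rho^2)n^2$ are bad themselves. So for at least $n^2/2$ pairs $(x',y')$ all of $(x,y'),(x',y'),(x',y)$ are good. Then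
$$x+y=(x+y')-(x'+y')+(x'+y),$$
and for fixed $x,y$ the triple of sums determines $(x',y')$. So each element of $P_2+Q_2$ has at least $n^2/2$ representations $z_1-z_2+z_3$ with $z_i\in S$, and
$$|P_2+Q_2|\le\frac{|S|^3}{n^2/2}\le2(2+\delta)^3n\le19n.$$

**Step 2: rectification.** By Plünnecke–Ruzsa with $K=19(1+O(\rho))$, both $|P_2+P_2|$ and $|Q_2+Q_2|$ are at most $361(1+O(\rho))n\le540n$. Let $W=P_2\cup Q_2$. Then $|W+W|\le(540+540+19)n<1100n<1400|W|$ and $|W|<3n\le3c_0p\le c(1400)p$. By Green–Ruzsa there is a Freiman isomorphism $\varphi$ of order 2 from $W$ onto a set of integers.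

**Step 3: the integer sets, and reduction modulo the diameter.** Let $P',Q'$ be the translates of $\varphi(P_2),\varphi(Q_2)$ with minimum $0$. Transport the notions of good and bad pairs to $P'\times Q'$, and let $S'$ be the set of sums of good pairs in $P'\times Q'$. Since $x+y\mapsto\varphi(x)+\varphi(y)$ is well defined on $W+W$, and good sums lie in $S$, $|S'|\le|S|\le(2+\delta)n$.

The hypotheses and the conclusion are symmetric in $P,Q$, so assume $\ell:=\max P'\ge\max Q'$. Let $\pi:\mathbb Z\to\mathbb Z_\ell$ be reduction mod $\ell$, $\bar P=\pi(P')$, $T=\pi(S')$. On each of $P',Q'\subseteq[0,\ell]$ the map $\pi$ is injective except that $0$ and $\ell$ may be identified. Now $0$ and $\ell$ are both in $P'$, and each is in at most $\rho n$ bad pairs. So for all but $2\rho n+1$ elements $y\in Q'$ we have $y\ne\ell$ and both $(0,y),(\ell,y)$ good. For such $y$, both $y$ and $y+\ell$ lie in $S'$, in the same fibre of $\pi$, and different such $y$ give different fibres. Hence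 $|S'|\ge|T|+|Q'|-2\rho n-1$, and with $|Q'|\ge(1-O(\rho))n$,
$$|T|\le(1+O(\rho))n.\tag{13}$$
(As a check, for $P'=Q'=\{0,\dots,\ell\}$ with all pairs good: $|S'|=2\ell+1$, $|T|=\ell$, $|Q'|=\ell+1$.) So modulo $\ell$ we have sets of size about $n$ whose good sums fill only about $n$ classes. This suggests a subgroup.

**Step 4: the almost-periods of $\bar P$.** For $y\in Q'$, at least $|P'|-\rho n$ elements $x\in P'$ form a good pair with $y$, so $(\bar P+\pi(y))\cap T$ has size at least $|P'|-\rho n-1\ge(1-O(\rho))n$. By (13), two such subsets of $T$ overlap heavily: for an absolute constant $c_1$ and all $y,y'\in Q'$,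
$$|(\bar P+\pi(y))\cap(\bar P+\pi(y'))|\ge(1-c_1\rho)n.$$
Let $D=\{d\in\mathbb Z_\ell:|\bar P\cap(\bar P+d)|\ge(1-c_1\rho)n\}$. Then $D=-D$, $D\supseteq\pi(Q')-\pi(Q')\ni0$, and $|D|\ge|\pi(Q')|\ge|Q'|-1\ge(1-O(\rho))n$.

Since $|\bar P|\le(1+O(\rho))n$, we have $|\bar P\setminus(\bar P+d)|=O(\rho)n$ for $d\in D$. For $d,d'\in D$,
$$|\bar P\setminus(\bar P+d+d')|\le|\bar P\setminus(\bar P+d)|+|(\bar P+d)\setminus(\bar P+d+d')|=O(\rho)n.$$
So $|\bar P\cap(\bar P+h)|\ge(1-O(\rho))n$ for every $h\in H:=D+D=D-D$. Since $\sum_{h\in\mathbb Z_\ell}|\bar P\cap(\bar P+h)|=|\bar P|^2\le(1+O(\rho))n^2$, this gives $|H|\le(1+O(\rho))n<\frac32|D|$.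

**Step 5: $H$ is a subgroup.** Let $h=a-b$ with $a,b\in D$. Both $a+D$ and $b+D$ lie in $H$, so $|D\cap(D+h)|=|(b+D)\cap(a+D)|\ge2|D|-|H|>|D|/2$. Hence for $h,h'\in H$ the subsets $D\cap(D+h)$ and $D\cap(D+h')$ of $D$ meet: $d_1+h=d_2+h'$ with $d_i\in D$, so $h-h'=d_2-d_1\in D-D=H$.

**Step 6: progressions in $\mathbb Z$.** Since $\pi(Q')-\pi(Q')\subseteq D\subseteq H$, the set $\pi(Q')$ lies in one coset of $H$. For $\bar P$, let $C$ run over the cosets of $H$. Counting pairs with difference in $H$,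
$$\sum_C|\bar P\cap C|^2=\sum_{h\in H}|\bar P\cap(\bar P+h)|\ge|H|(1-O(\rho))n,\qquad\sum_C|\bar P\cap C|=|\bar P|.$$
So some coset has $|\bar P\cap C|\ge|H|(1-O(\rho))n/|\bar P|\ge(1-O(\rho))n$, using $|H|\ge|D|\ge(1-O(\rho))n$. Write $H=k\mathbb Z/\ell\mathbb Z$ with $k\mid\ell$, so $\ell=k|H|$, and put $L=|H|+1=(1+O(\rho))n$. A residue class mod $k$ meets $[0,\ell]$ in a progression of difference $k$ with at most $L$ terms. Undoing the translations, there are integers $c,c'$ with
$$\varphi(Q_2)=\{c'+kj:j\in V\},\qquad\{c+ki:i\in U\}\subseteq\varphi(P_2),$$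
where $U,V\subseteq[0,L)\cap\mathbb Z$ and $|U|,|V|\ge(1-O(\rho))L$.

**Step 7: pulling back to $\mathbb F_p$.** Being a progression is not obviously preserved by $\varphi^{-1}$ when there are gaps, so we check it. Let $\psi=\varphi^{-1}$. For $w_1,w_2\in\varphi(W)$ with $w_1-w_2=kd$ set $\Delta(d)=\psi(w_1)-\psi(w_2)$. This depends only on $d$: $w_1-w_2=w_3-w_4$ gives $w_1+w_4=w_3+w_2$, hence $\psi(w_1)+\psi(w_4)=\psi(w_3)+\psi(w_2)$.

Let $1\le d\le0.6L$ be an integer. There is $i$ with $i,i+d,i+d+1\in U$: at least $0.4L-2$ integers $i$ have all three numbers in $[0,L)$, and at most $3(L-|U|)=O(\rho)L$ of them are excluded. Therefore $\Delta(d+1)=\Delta(d)+\Delta(1)$, all three being defined. By induction $\Delta(d)=d\lambda$ for $1\le d\le0.6L$, where $\lambda=\Delta(1)\ne0$ because $\psi$ is injective.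

Two elements of $U$ at distance more than $0.6L$ (and less than $L$) have an element of $U$ within $0.6L$ of both: the integers within $0.1L$ of their midpoint lie in $[0,L)$, are within $0.5L+0.1L$ of both, and number at least $0.2L-1>L-|U|$. So $\psi(c+ki)-\psi(c+ki')=(i-i')\lambda$ for all $i,i'\in U$. The same argument works for $V$, with the same $\Delta$ and so the same $\lambda$. Hence $\psi(c+ki)=u+i\lambda$ for $i\in U$ and $\psi(c'+kj)=v+j\lambda$ for $j\in V$, with constants $u,v\in\mathbb F_p$. Take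
$$I_0=\{u+i\lambda:0\le i<L\},\qquad J_0=\{v+j\lambda:0\le j<L\}.$$
Then $|P\setminus I_0|\le|P\setminus P_2|+|P_2|-|U|=O(\rho)n$ and $|Q\setminus J_0|\le|Q\setminus Q_2|=O(\rho)n$. $\square$

## 9. Most of $A$ lies in $I_0\cap J_0^*$

So far $I_0$ and $J_0$ capture $P$ and $Q$. The smooth covers $f$ and $G$ carry this over to $A$, which is far sparser. Note that $\|f(1-1_{I_0})\|_W\le p^{1/100}(1+2\log p)$, and similarly for $G(1-1_{J_0})$. Since $f(a)=1$ for all $a\in A$ and $G(a^*)\ge1$ for all but $\delta|A|$ of them, (2) gives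
$$\begin{aligned}|A\setminus I_0|&\le\delta|A|+\sum_{x\ne0}f(x)(1-1_{I_0}(x))G(x^*)\\&\le\delta|A|+\frac1p\Big(\sum_{x\notin P}f(x)+|P\setminus I_0|\Big)\sum G+O(p^{1/2+1/50}\log p)=O(\rho)|A|\end{aligned}$$
for large $p$, by (7), (12) and Lemma 4 (recall $n^2/p=|A|$). Likewise, as $G=O(1)$,
$$|A^*\setminus J_0|\le\delta|A|+\frac1p\sum f\cdot\Big(\sum_{y\notin Q}G(y)+O(|Q\setminus J_0|)\Big)+O(p^{1/2+1/50}\log p)=O(\rho)|A|.$$
Since $a\in J_0^*$ if and only if $a^*\in J_0$, we get $|A\setminus(I_0\cap J_0^*)|=O(\rho)|A|$.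

Now we fix constants. Let $\eta:=1/3000$. Fix an absolute $\delta_0\le\min(\eta,\delta_1)$ so small that all of the above applies with $\delta=\delta_0$ and gives $L\le(1+\eta)n$ and $|A\setminus(I_0\cap J_0^*)|\le\eta|A|$. Let $\varepsilon_0:=\min(\delta_0/200,1/1000)$. We have shown:

**Proposition B.** If $|A|\ge p^{1-\varepsilon_0}$, $n\le c_0p$, $|S|\le(2+\delta_0)n$ and $p$ is large, there are progressions $I_0,J_0$ with the same difference $\lambda$ and length $L\le(1+\eta)n$ such that $A_1:=A\cap I_0\cap J_0^*$ satisfies $|A_1|\ge(1-\eta)|A|$.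

Replace $A,\mu$ by $\lambda^{-1}A,\lambda^{-2}\mu$. The new involution sends $\lambda^{-1}a$ to $\lambda^{-2}\mu/(\lambda^{-1}a)=\lambda^{-1}a^*$, so $A^*,S$ become $\lambda^{-1}A^*,\lambda^{-1}S$ and no cardinality changes. *From now on assume the hypotheses of Proposition B, and $\lambda=1$*: $I_0=u+[0,L-1]$, $J_0=v+[0,L-1]$. We also have $n\ge p^{1-\varepsilon_0/2}$ and $n\le p/100$.

Note that $\eta$ is a fixed constant. If we discarded $A\setminus A_1$, the best we could hope for from $A_1$ would be about $2\sqrt{|A_1|p}$, possibly $2\sqrt{1-\eta}\,n$. So the remaining sections must recover nearly all of $A$, and do so with error $o(1)$.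

## 10. The middle of $I+J$ lies in $S$

If $A$ fills most of $I\cap J^*$, then every $t$ with many representations in $I+J$ should be in $S$, with very few exceptions.

**Lemma 5 (middle coverage).** Let $I,J$ be intervals in $\mathbb F_p$ with $|I|,|J|\in[n/2,2n]$, let $\eta'\in(0,1)$ be fixed, and let $A'\subseteq A\cap I\cap J^*$ with $|A'|\ge(1-\eta')|I||J|/p$. Then for large $p$ the set $T=\{t\notin S:|I\cap(t-J)|\ge5\eta'n\}$ has $|T|\le p^{1/10}$.

*Proof.* Let $Z=I\cap J^*\setminus\{0\}$, so that $Z^*=J\cap I^*\setminus\{0\}$, and let $E=Z\setminus A'$. By (3), $|E|\le\eta'|I||J|/p+\Theta$.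

**Step 1: a count.** If $t\in T$, $x\in Z$ and $t-x\in Z^*$, then $x\in E$ or $t-x\in E^*$; otherwise $x\in A$ and $t-x\in A^*$, and $t\in S$. So
$$\sum_{t\in T}\sum_{x\in Z}1_{Z^*}(t-x)\le\sum_{t\in T}\sum_{x\in E}1_{Z^*}(t-x)+\sum_{t\in T}\sum_{y\in E^*}1_Z(t-y).\tag{14}$$

**Step 2: $1_{Z^*}$ behaves like $\frac{|I|}p1_J$.** Let $w=1_{Z^*}-\frac{|I|}p1_J$. Since $1_{Z^*}(y)=1_J(y)1_I(y^*)$ for $y\ne0$,
$$p\,\hat w(\xi)=\sum_{y\ne0}1_J(y)e_p(-\xi y)1_I(y^*)-\frac1p\sum_{y\in\mathbb F_p}1_J(y)e_p(-\xi y)\sum_{x\in\mathbb F_p}1_I(x).$$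
Lemma 1 for the functions $1_J(y)e_p(-\xi y)$ and $1_I$ gives $|p\,\hat w(\xi)|\le\Theta$ for all $\xi$. For any sets $U_1,U_2$,
$$\sum_{t\in U_1,\,x\in U_2}w(t-x)=\sum_\xi\hat w(\xi)\sum_{t\in U_1}e_p(\xi t)\sum_{x\in U_2}e_p(-\xi x),$$
so by Cauchy–Schwarz and Parseval its absolute value is at most $\frac\Theta p\sqrt{p|U_1|}\sqrt{p|U_2|}=\Theta\sqrt{|U_1||U_2|}$. The same holds for $1_Z-\frac{|J|}p1_I$. All sets involved below, other than $T$, have size at most $2n$.

**Step 3: both sides of (14).** On the left replace $1_{Z^*}$ by $\frac{|I|}p1_J$. The result is $\frac{|I|}p\sum_{t\in T}\sum_{y\in J}1_Z(t-y)$; here replace $1_Z$ by $\frac{|J|}p1_I$. So the left side is at least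
$$\frac{|I||J|}{p^2}\sum_{t\in T}|I\cap(t-J)|-O(\Theta\sqrt{n|T|})\ge\frac{|I||J|}{p^2}\,5\eta'n|T|-O(\Theta\sqrt{n|T|}).$$
On the right, the same replacements and the trivial bound give at most
$$\frac{|I|+|J|}p|T||E|+O(\Theta\sqrt{n|T|})\le\frac{4n}p|T|\Big(\eta'\frac{|I||J|}p+\Theta\Big)+O(\Theta\sqrt{n|T|}).$$
Subtracting and using $|I||J|\ge n^2/4$,
$$\frac{\eta'n^3}{4p^2}|T|\le\frac{4n\Theta}p|T|+O(\Theta\sqrt{n|T|}).\tag{15}$$

**Step 4: solving for $|T|$.** The first term on the right of (15) is at most half the left side if $32\Theta\le\eta'n^2/p=\eta'|A|$, which holds for large $p$ since $|A|\ge p^{0.99}$. So $|T|\le O_{\eta'}(\Theta^2p^4/n^5)\le O_{\eta'}(p^{5\varepsilon_0/2}\log^4p)\le p^{1/10}$. $\square$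

## 11. Almost all of $A$ lies in slightly longer intervals

**Step 1: $S$ is almost determined by $I_0+J_0$.** By (3), $(1-\eta)n^2/p\le|A_1|\le L^2/p+\Theta$, so $L\ge(1-2\eta)n$ for large $p$. Also $|A_1|\ge(1-\eta)(1+\eta)^{-2}L^2/p\ge(1-3\eta)L^2/p$. For $0\le i\le2L-2$ we have $|I_0\cap(u+v+i-J_0)|=\min(i+1,2L-1-i)$, with no wrap-around as $2L<p$. So Lemma 5 with $\eta'=3\eta$ shows that $S$ contains all but $p^{1/10}$ elements of
$$K_0=\{u+v+i:\lceil15\eta n\rceil\le i\le2L-2-\lceil15\eta n\rceil\}.$$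
As $|K_0|\ge2(1-2\eta)n-30\eta n-3$, this gives $|S\cap K_0|\ge(2-36\eta)n$. Since $|S|\le(2+\delta_0)n\le(2+\eta)n$,
$$|S\setminus K_0|\le37\eta n.\tag{16}$$

**Step 2: a short interval rich in $A$ must lie near $I_0$.** The idea is that a rich interval $I'$ yields a usable average $k$, which forces $S$ to contain about $n$ elements of $I'+J_0$; these must lie in $K_0$.

Let $I'$ be an interval of length at most $\eta n$ with $|A\cap I'|\ge p^{-1/50}|A|$, and let $k=k_{A\cap I'}$. Then $k=1$ on $A^*$ and $\|k\|_W\le(3p^{\varepsilon_0/2+1/50})^{1/2}\le p^{1/50}$. By (2),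
$$|A_1|\le\sum_{x\ne0}1_{I_0}(x)\,1_{J_0}(x^*)k(x^*)\le\frac Lp\sum_{y\in J_0}k(y)+\Theta p^{1/50}.$$
Since $|A_1|\ge(1-\eta)n^2/p$, $L\le(1+\eta)n$, and $p\Theta p^{1/50}/L=o(n)$, we get $\sum_{J_0}k\ge(1-3\eta)n$. On the other hand $\sum_{J_0}k$ is the average of $|S\cap(a+J_0)|$ over $a\in A\cap I'$, so it is at most $|S\cap(I'+J_0)|$. With (16), $|K_0\cap(I'+J_0)|\ge(1-40\eta)n$. For each $a\in I'$ we have $|(I'+J_0)\setminus(a+J_0)|\le\eta n$, hence $|K_0\cap(a+J_0)|\ge(1-41\eta)n$.

Write $a=u+i$ with $|i|<p/2$. As $L\le p/50$ there is no wrap-around between $[i,i+L-1]$ and $[0,2L-2]$, so these integer intervals share at least $(1-41\eta)n$ integers. If $i<0$ this gives $i+L\ge(1-41\eta)n$, so $i\ge-42\eta n$. In every case $2L-1-i\ge(1-41\eta)n$, so $i\le L+42\eta n$. Thus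
$$I'\subseteq\hat I:=\{u+i:-50\eta n\le i\le L+50\eta n\}.$$

**Step 3: summing over the complement.** Cut the interval $\mathbb F_p\setminus\hat I$ into at most $2p/(\eta n)+1$ nonempty intervals of length at most $\eta n$. None lies in $\hat I$, so by Step 2 each contains fewer than $p^{-1/50}|A|$ elements of $A$. As $p/n\le p^{\varepsilon_0/2}$, $|A\setminus\hat I|\le O(p^{\varepsilon_0/2-1/50})|A|=o(1)|A|$.

The situation is symmetric under $A\leftrightarrow A^*$, $I_0\leftrightarrow J_0$: $S$ is the same, and $A_1^*=A^*\cap J_0\cap I_0^*$. So $|A^*\setminus\hat J|=o(1)|A|$ for $\hat J:=\{v+j:-50\eta n\le j\le L+50\eta n\}$. Put $A_2=A\cap\hat I\cap\hat J^*$. Then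
$$|A_2|\ge(1-o(1))|A|,\qquad|\hat I|,|\hat J|\le(1+102\eta)n.\tag{17}$$

## 12. Trimming the intervals and counting at both ends

Lemma 5 will cover $I+J$ except within a constant multiple of $n$ of its two ends. To treat the ends we use averages $h_B$ with $B^*$ near an end of $J$, and so we need many elements of $A^*$ near that end. This is why we trim.

**Step 1: trimming.** Fix $\kappa\in(0,\eta]$ and let $w=\lceil\kappa n\rceil$. Cut $\hat I$ into at most $2/\kappa$ consecutive blocks of length at most $w$. Call a block *light* if it has fewer than $\kappa^2|A|$ elements of $A_2$. The light blocks together contain at most $2\kappa|A|$ elements of $A_2$, so not all are light. Let $I=x_0+[0,X-1]$ be the interval from the first to the last non-light block. Define $J=y_0+[0,Y-1]\subseteq\hat J$ in the same way from $A_2^*$. Below, "first (last) block of $I$ or $J$" means the first (last) non-light block. Let $A_3=A_2\cap I\cap J^*$. For large $p$,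
$$|A_3|\ge(1-o(1)-4\kappa)|A|\ge(1-5\kappa)|A|,\qquad X,Y\le(1+102\eta)n.\tag{18}$$
From $|A_3|\le XY/p+\Theta$ we get $XY\ge(1-6\kappa)n^2$, so $X,Y\ge(1-6\eta)(1+102\eta)^{-1}n\ge(1-110\eta)n$. Moreover $|A_3|\ge(1-5\eta)(1+102\eta)^{-2}XY/p\ge(1-210\eta)XY/p$.

**Step 2: the middle.** Let $R=\lceil1050\eta n\rceil$ and $R'=R-w>0$. Since $\eta=1/3000$, $2R\le0.7n+2\le X,Y$. For $0\le i\le X+Y-2$ and $t=x_0+y_0+i$ we have $|I\cap(t-J)|=\min(i+1,X+Y-1-i,X,Y)$, as $X+Y<p$. For $R\le i\le X+Y-1-R$ this is at least $R\ge5\cdot210\eta n$. So Lemma 5 with $\eta'=210\eta$ and $A'=A_3$ shows that $S$ contains all but $p^{1/10}$ of the $X+Y-2R$ elements $x_0+y_0+i$ in this middle range.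

**Step 3: the left end.** Let
$$I^L=x_0+[0,R'-1],\quad I^R=x_0+[X-R',X-1],\quad J^L=y_0+[0,R'-1],\quad J^R=y_0+[Y-R',Y-1],$$
$$S^L:=|S\cap(x_0+y_0+[0,R-1])|,\qquad S^R:=|S\cap(x_0+y_0+[X+Y-R,X+Y-2])|.$$
We bound $S^L$ below by the amount of $A_3$ in $I^L$. Let $B=\{a\in A_2:a^*\in\text{first block of }J\}$, so $|B|\ge\kappa^2|A|$, and let $h=h_B$. Then $h=1$ on $A$ and $\|h\|_W\le(3p^{\varepsilon_0/2}\kappa^{-2})^{1/2}\le p^{1/100}$. By (2),
$$|A_3\cap I^L|\le\sum_{x\ne0}1_{I^L}(x)h(x)1_J(x^*)\le\frac Yp\sum_{x\in I^L}h(x)+O(p^{1/2+1/50}).$$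
Here $\sum_{I^L}h=\frac1{|B|}\sum_{a\in B}|S\cap(a^*+I^L)|\le S^L$, because $a^*\in y_0+[0,w-1]$ gives $a^*+I^L\subseteq x_0+y_0+[0,w+R'-2]$ and $w+R'=R$. Since $p/Y\le2p^{\varepsilon_0/2}$, with the *deficit* $\gamma_A^L:=R'-\frac pY|A_3\cap I^L|$ we obtain $S^L\ge R'-\gamma_A^L-p^{0.6}$.

Now exchange the roles of $A$ and $A^*$: with $B'=\{a\in A_2:a\in\text{first block of }I\}$ and $k_{B'}$ in place of $h_B$, the same computation gives $S^L\ge R'-\gamma_*^L-p^{0.6}$, where $\gamma_*^L:=R'-\frac pX|A_3^*\cap J^L|$. Averaging the two bounds,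
$$S^L\ge R'-\tfrac12(\gamma_A^L+\gamma_*^L)-p^{0.6}.$$

**Step 4: the right end.** Let $\gamma_A^R:=R'-\frac pY|A_3\cap I^R|$ and $\gamma_*^R:=R'-\frac pX|A_3^*\cap J^R|$. If $a^*$ is in the last block of $J$, then $a^*\in y_0+[Y-w,Y-1]$ and $a^*+I^R\subseteq x_0+y_0+[X+Y-R,X+Y-2]$; the analogous inclusion holds for the last block of $I$ and $J^R$. So the argument of Step 3 gives
$$S^R\ge R'-\tfrac12(\gamma_A^R+\gamma_*^R)-p^{0.6}.$$

**Step 5: the deficits are small in total.** The single deficits may be large, but their sum is controlled because $A_3\cap I^M$ cannot be too large. Let $I^M=I\setminus(I^L\cup I^R)$, an interval of length $X-2R'$. By (3), $\frac pY|A_3\cap I^M|\le X-2R'+\frac pY\Theta\le X-2R'+p^{0.6}$. As $A_3\subseteq I$,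
$$\gamma_A^L+\gamma_A^R=2R'-\frac pY\big(|A_3|-|A_3\cap I^M|\big)\le X-\frac pY|A_3|+p^{0.6},$$
and likewise $\gamma_*^L+\gamma_*^R\le Y-\frac pX|A_3|+p^{0.6}$.

**Step 6: adding up.** The ranges $[0,R-1]$, $[R,X+Y-1-R]$, $[X+Y-R,X+Y-2]$ are disjoint mod $p$ since $X+Y<p$. With $a:=p|A_3|$,
$$\begin{aligned}|S|&\ge X+Y-2R+2R'-\frac12\Big(X+Y-\frac aY-\frac aX\Big)-O(p^{0.6})\\&=\frac12(X+Y)\Big(1+\frac a{XY}\Big)-2w-O(p^{0.6}).\end{aligned}\tag{19}$$
By AM–GM twice, $\frac12(X+Y)\ge\sqrt{XY}$ and $1+\frac a{XY}\ge2\sqrt{a/(XY)}$. So the main term is at least $2\sqrt a\ge2\sqrt{1-5\kappa}\,n\ge(2-10\kappa)n$, by (18). As $2w\le2\kappa n+2$, for large $p$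
$$|S|\ge(2-13\kappa)n.\tag{20}$$

Notice how the two uses of AM–GM cooperate: if $A_3$ fills only part of $I\cap J^*$, so that $a<XY$, then the ends lose, but $X+Y$ is larger by as much as is needed. (For (20) alone, the bounds with $\gamma_A^L,\gamma_A^R$ suffice: they give $|S|\ge Y+a/Y-2w-O(p^{0.6})$, and $Y+a/Y\ge2\sqrt a$. The averaged form (19) is the one used for Theorem 2.)

## 13. Proofs of Theorems 1 and 2

**Proof of Theorem 1.** It suffices to treat $0<\kappa\le\eta$, since the claim for a larger $\kappa$ follows from that for $\eta$. Let $|A|\ge p^{1-\varepsilon_0}$.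

Suppose first that $|A|>c_0^2p$. Choose $\delta=\delta(\kappa)\le\delta_1$ so that the error $O(\delta^{1/8})$ in Proposition A is at most $\kappa$. For large $p$ we have $|A|>c_0^2p\ge p^{1-\delta/200}$, so Proposition A gives $|S|\ge(1-\kappa)\min(2n,p)$.

Suppose now that $|A|\le c_0^2p$. Then $n\le c_0p$, and $\min(2n,p)=2n$. If $|S|>2n$ we are done. Otherwise $|S|\le(2+\delta_0)n$, Proposition B applies, and (20) with $\kappa/7$ in place of $\kappa$ gives $|S|\ge(2-\frac{13}7\kappa)n\ge(1-\kappa)\cdot2n$ for large $p$.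

In both cases "large $p$" is uniform in $A$ and $\mu$. This proves Theorem 1, and with $\mu=1$ the conjecture. $\blacksquare$

**Proof of Theorem 2.** Let $\kappa\le\kappa_0:=\min(\delta_0,\eta)$, with $\kappa_0$ further reduced by an absolute amount if necessary. Since $|S|\le(2+\kappa)n\le(2+\delta_0)n$ and $n\le c_0p$, Proposition B applies, and after the dilation we may use Section 12 with this $\kappa$.

**Step 1: $q$ is close to $1$.** Put $q=\sqrt{a/(XY)}$; by (18), $(1-5\kappa)n^2\le a\le n^2$. From (19) and $2w\le2\kappa n+2$, for $p$ large in terms of $\kappa$,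
$$\tfrac12(X+Y)(1+q^2)\le(2+4\kappa)n.$$
The left side is at least $\sqrt{XY}(1+q^2)=\sqrt a\,(q+1/q)$. So $q+1/q\le(2+4\kappa)/\sqrt{1-5\kappa}=2+O(\kappa)$, that is, $(q-1)^2/q\le O(\kappa)$, and $q=1+O(\sqrt\kappa)$.

**Step 2: $X$ and $Y$ are close to $n$.** We have $XY=a/q^2=(1+O(\sqrt\kappa))n^2$, and the displayed inequality gives $X+Y\le\frac{4+8\kappa}{1+q^2}n=(2+O(\sqrt\kappa))n$. Also $X+Y\ge2\sqrt{XY}\ge(2-O(\sqrt\kappa))n$. So $(X-Y)^2=(X+Y)^2-4XY=O(\sqrt\kappa)n^2$, and therefore $X,Y=(1+O(\kappa^{1/4}))n$.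

**Step 3: the symmetric difference.** By (3), $|I\cap J^*|=XY/p+O(\Theta)=(1+O(\sqrt\kappa))|A|$ for large $p$. Since $A_3\subseteq A\cap I\cap J^*$ and $|A_3|\ge(1-5\kappa)|A|$,
$$|A\,\triangle\,(I\cap J^*)|\le|A|+|I\cap J^*|-2|A_3|=O(\sqrt\kappa)|A|.$$

**Step 4: undoing the dilation.** Here $A$ stands for $\lambda^{-1}A$ and $J^*$ is formed with $\lambda^{-2}\mu$. Multiplying by $\lambda$ turns $I,J$ into progressions $\lambda I,\lambda J$ of difference $\lambda$, and turns $\lambda^{-2}\mu/b$, $b\in J$, into $\mu/(\lambda b)$, an element of $(\lambda J)^*$ in the original sense. So the conclusion holds for the original $A$ and $\mu$ with progressions of common difference $\lambda$. $\blacksquare$
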